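\title{Tverberg unavoidable complexes for affine maps:\\ the prime power condition cannot be dropped}

\begin{abstract}
Let $f\colon\Delta_N\to\mathbb{R}^d$ be a map. A subcomplex of $\Delta_N$ is Tverberg unavoidable if it contains at least one of any $r$ pairwise disjoint faces whose images have a common point. If $r$ is a prime power, $f$ is continuous and $N\ge N_c=(r-1)(d+1+c)$, it is known that the intersection of any $c$ unavoidable subcomplexes contains $r$ pairwise disjoint faces whose images have a common point. We show that this fails for affine maps whenever $r$ is not a prime power: for every $c\ge1$ there are counterexamples with $N=N_c$ in all sufficiently large dimensions $d$, and for $c\ge2$ even with $N=N_c+b$ for any prescribed constant $b$. The proof converts a nowhere vanishing equivariant map on a product-of-simplices complex into a finite point configuration together with $c$ subcomplexes.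
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Delta_N$ be the $N$-dimensional simplex. We identify a face with its set of vertices; a \emph{subcomplex} is a family of faces that is closed under taking subsets. Fix integers $r\ge2$ and $d\ge1$ and a map $f\colon\Delta_N\to\mathbb{R}^d$. A \emph{Tverberg tuple} for $f$ is an $r$-tuple $(\sigma_1,\dots,\sigma_r)$ of pairwise disjoint faces with $f(\sigma_1)\cap\dots\cap f(\sigma_r)\neq\emptyset$. If $f$ is affine, it is given by $N+1$ points of $\mathbb{R}^d$, the images of the vertices, and a Tverberg tuple consists of $r$ disjoint subfamilies whose convex hulls meet. Tverberg's theorem states that for affine $f$ and every $r\ge2$ such a tuple exists as soon as $N\ge(r-1)(d+1)$.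

One would like to find Tverberg tuples whose faces satisfy additional constraints. A constraint that is inherited by subfaces is a subcomplex $\Sigma$, and the following notion singles out the constraints that are mild, in the sense that they are never violated by all $r$ faces at once.

\begin{definition}\label{def:unavoidable}
A subcomplex $\Sigma\subseteq\Delta_N$ is \emph{Tverberg unavoidable for $f$}, or briefly \emph{unavoidable}, if every Tverberg tuple for $f$ has at least one face in $\Sigma$.
\end{definition}

For instance, if $T$ is a set of at most $2r-1$ vertices, then the faces with at most one vertex in $T$ form an unavoidable complex for every $f$, since $r$ disjoint faces with two vertices of $T$ each would need $2r$ vertices. The following theorem is known; it upgrades ``at least one face'' to ``all faces'' at the price of $r-1$ additional vertices for each constraint. Throughout, a prime power is a number $p^\nu$ with $p$ prime and $\nu\ge1$, and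
\[
N_c=(r-1)(d+1+c).
\]

\begin{theorem}\label{thm:known}
Let $r\ge2$ be a prime power, $d\ge1$, $c\ge1$ and $N\ge N_c$. Let $f\colon\Delta_N\to\mathbb{R}^d$ be continuous and let $\Sigma_1,\dots,\Sigma_c\subseteq\Delta_N$ be Tverberg unavoidable for $f$. Then $f$ has a Tverberg tuple all of whose faces lie in $\Sigma_1\cap\dots\cap\Sigma_c$.
\end{theorem}

The question that we answer comes from Blagojevi\'c, Frick and Ziegler \cite{BFZ}: \emph{does Theorem~\ref{thm:known} remain true for arbitrary $r\ge2$ if $f$ is affine?} The simplest family of unavoidable complexes explains the number $N_c$ and suggests the answer yes.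

\begin{example}\label{ex:pigeonhole}
Let $T_1,\dots,T_c$ be pairwise disjoint sets of $r-1$ vertices each, and let $\Sigma_k$ consist of the faces disjoint from $T_k$. Among $r$ disjoint faces at most $r-1$ meet $T_k$, so $\Sigma_k$ is unavoidable for every $f$. The intersection $\bigcap_k\Sigma_k$ is a simplex with $N+1-c(r-1)$ vertices. If $N\ge N_c$, this number is at least $(r-1)(d+1)+1$, and Tverberg's theorem gives the desired tuple for every affine $f$ and every $r$. If $N=N_c-1$, the simplex has $(r-1)(d+1)$ vertices; map $r-1$ of them to each of $d+1$ affinely independent points. A common point of $r$ disjoint faces of this simplex has a positive barycentric coordinate at one of the $d+1$ points, so each of the $r$ faces contains one of the $r-1$ vertices mapped there, which is impossible. Thus $N_c$ cannot be lowered, for any $r$.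
\end{example}

So for affine maps the arithmetic of $r$ plays no role in the unconstrained case $c=0$, nor for the constraints of Example~\ref{ex:pigeonhole}. Nevertheless the answer is no. Call $(f;\Sigma_1,\dots,\Sigma_c)$ a \emph{counterexample in $\mathbb{R}^d$ with parameter $N$} if $f\colon\Delta_N\to\mathbb{R}^d$ is affine, every $\Sigma_k\subseteq\Delta_N$ is unavoidable for $f$, and no Tverberg tuple for $f$ has all its faces in $\bigcap_k\Sigma_k$. Call it \emph{stable} if $(f';\Sigma_1,\dots,\Sigma_c)$ is a counterexample for all $f'$ in an open set of affine maps containing $f$, where affine maps are topologized by the images of the vertices. A nonempty open set is not contained in the zero set of a nonzero polynomial, so in a stable counterexample the map can be taken in general position (any $d+1$ vertices have affinely independent images).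

\begin{theorem}\label{thm:A}
Let $r\ge2$ not be a prime power and let $c\ge1$. There is $d_0=d_0(r,c)$ such that for every $d\ge d_0$ there is a stable counterexample in $\mathbb{R}^d$ with $N=N_c$.
\end{theorem}

The smallest case is $r=6$, $c=1$, $N=5(d+2)$ with $d$ large. For two or more constraints the failure is not a matter of a few missing vertices.

\begin{theorem}\label{thm:B}
Let $r\ge2$ not be a prime power and let $c\ge2$. For every integer $b\ge0$ there is $d_0=d_0(r,c,b)$ such that for every $d\ge d_0$ there is a stable counterexample in $\mathbb{R}^d$ with $N=N_c+b$. Hence no bound of the form $N\ge(r-1)d+\mathrm{const}(r,c)$ suffices for the conclusion of Theorem~\ref{thm:known}.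
\end{theorem}

\begin{corollary}\label{cor:C}
Fix $r\ge2$ and $c\ge1$. The following are equivalent:
\begin{enumerate}
\item[(i)] $r$ is a prime power;
\item[(ii)] the conclusion of Theorem~\ref{thm:known} holds for all $d\ge1$, all $N\ge N_c$, all continuous $f$ and all unavoidable $\Sigma_1,\dots,\Sigma_c$;
\item[(iii)] the same holds for all affine $f$.
\end{enumerate}
\end{corollary}

\begin{proof}
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:known}, affine maps are continuous, and (iii)$\Rightarrow$(i) is Theorem~\ref{thm:A}.
\end{proof}

\begin{remark}\label{rem:positive}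
A larger coefficient of $d$ does suffice. Let $q\ge r$ be a prime power and $N\ge(q-1)(d+1+c)$, and let $f$ be continuous. A complex that is unavoidable for $r$ is unavoidable for $q$, because any $r$ faces of a Tverberg $q$-tuple form a Tverberg $r$-tuple. Theorem~\ref{thm:known} for $q$ gives $q$ faces in $\bigcap_k\Sigma_k$, and we keep $r$ of them.
\end{remark}

The proof has a geometric half and a topological half. The geometric half (Sections~\ref{sec:reduction}--\ref{sec:proof-reduction}) works for every $r$: from a nowhere vanishing equivariant map on an explicit cell complex $\mathcal{Y}_{r,m}$ it builds a counterexample. The topological half (Sections~\ref{sec:obstruction} and~\ref{sec:degree}) constructs such maps, and only there the arithmetic of $r$ enters.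

\section{Constraints and equivariant maps}\label{sec:reduction}

Write $[n]=\{1,\dots,n\}$. The symmetric group $\mathfrak{S}_r$ acts on $r$-tuples of any kind by $(\pi x)_j=x_{\pi^{-1}(j)}$. In particular it acts orthogonally on
\[
W_r=\Big\{w\in\mathbb{R}^r:\ \sum_{j}w_j=0\Big\},
\]
and diagonally on $W_r^{\oplus c}$, a space of dimension $c(r-1)$. The unit sphere of a Euclidean space $W$ is $S(W)$. A map $\Phi$ between spaces with an action of a group $G$ is \emph{equivariant}, or a \emph{$G$-map}, if $\Phi(gx)=g\Phi(x)$ for all $g$ and $x$.

To see why $W_r^{\oplus c}$ governs the problem, start from a counterexample that has Tverberg tuples. Let $\mathcal{T}(f)$ be the space of tuples $(y_1,\dots,y_r)$ of points of $\Delta_N$ that lie in pairwise disjoint faces and have the same image under $f$. Let $\delta_k$ be the distance to (the union of the faces of) $\Sigma_k$, and put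
\[
\Psi_{k,j}(y)=\delta_k(y_j)-\frac1r\sum_{l}\delta_k(y_l).
\]
This is an $\mathfrak{S}_r$-map $\Psi\colon\mathcal{T}(f)\to W_r^{\oplus c}$, and it has no zero. Indeed, let $\Psi(y)=0$ and let $\sigma_j$ be the smallest face containing $y_j$. For each $k$ some $\sigma_j$ lies in $\Sigma_k$, so one of the equal numbers $\delta_k(y_1),\dots,\delta_k(y_r)$ is zero; then all are zero, and all $\sigma_l$ lie in $\Sigma_k$. This would be a Tverberg tuple in $\bigcap_k\Sigma_k$.

So a counterexample yields a nowhere vanishing equivariant map to $W_r^{\oplus c}$. We want to go in the opposite direction. The source of our maps is the following space. For $m\ge r$ let $\Delta^{[m]}=\{z\in\mathbb{R}^m_{\ge0}:\sum_iz_i=1\}$ and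
\[
\mathcal{Y}=\mathcal{Y}_{r,m}=\big\{x=(x_1,\dots,x_r)\in(\Delta^{[m]})^r:\ \operatorname{supp}x_1,\dots,\operatorname{supp}x_r\text{ are pairwise disjoint}\big\},
\]
where $\operatorname{supp}$ denotes the set of nonzero coordinates. The space $\mathcal{Y}$ is compact. It is a polyhedral complex whose cells are the products $\tau_1\times\dots\times\tau_r$ of pairwise disjoint nonempty faces of $\Delta^{[m]}$. Such a cell has dimension $\sum_j(|\tau_j|-1)\le m-r$, with equality if the $\tau_j$ use all $m$ vertices, so $\dim\mathcal{Y}=m-r$. Since the $\tau_j$ are distinct, no permutation $\pi\ne1$ maps a cell to itself: $\mathfrak{S}_r$ permutes the cells freely.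

\begin{proposition}\label{prop:reduction}
Let $r\ge2$, $c\ge1$, $m\ge r$, and suppose that there is an $\mathfrak{S}_r$-map $\Phi\colon\mathcal{Y}_{r,m}\to W_r^{\oplus c}\setminus\{0\}$. Then there is $d_0$ such that for every $d\ge d_0$ there is a stable counterexample in $\mathbb{R}^d$ with $N=(r-1)d+m-1$.
\end{proposition}

Write $\Phi=(\Phi_{k,j})$ with $k\in[c]$ and $j\in[r]$. The target and the equivariance of $\Phi$ mean that
\begin{equation}\label{eq:Phi}
\sum_{j}\Phi_{k,j}(x)=0\qquad\text{and}\qquad\Phi_{k,\pi(j)}(\pi x)=\Phi_{k,j}(x)
\end{equation}
for all $k$, $j$, $x$ and $\pi$. Suppose that we can attach a point $x\in\mathcal{Y}$ to each Tverberg tuple $(\sigma_1,\dots,\sigma_r)$ of some affine map. We would like to declare that $\sigma_j\notin\Sigma_k$ exactly when $\Phi_{k,j}(x)>0$. For fixed $k$ the numbers $\Phi_{k,j}(x)$ sum to zero, so they are not all positive, and $\Sigma_k$ would be unavoidable; and $\Phi(x)\ne0$ has a positive entry, so some face would be excluded from some $\Sigma_k$. The difficulty is that membership in $\Sigma_k$ is a property of a single face, while $\Phi_{k,j}(x)$ depends on the whole tuple $x$.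 By \eqref{eq:Phi} it does not change under permutations that fix $j$, so it is a function of $x_j$ and of the unordered family of the other $x_l$. The affine map therefore has to be designed so that the face $\sigma_j$ alone determines these data up to a small error.

The object that carries this information is a cone. Think of $a\in\mathbb{R}^m$ as a test in which $x_l$ scores $a\cdot x_l$, and for $x\in\mathcal{Y}$, $j\in[r]$ let
\[
D_j(x)=\{a:\ a\cdot x_j>a\cdot x_l\ \text{ for all }l\ne j\},\qquad
\overline{D}_j(x)=\{a:\ a\cdot x_j\ge a\cdot x_l\ \text{ for all }l\}
\]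
be the sets of tests that $j$ wins strictly or weakly. Since $(\pi x)_{\pi(l)}=x_l$, we have
\begin{equation}\label{eq:cones}
D_{\pi(j)}(\pi x)=D_j(x),\qquad\overline{D}_{\pi(j)}(\pi x)=\overline{D}_j(x).
\end{equation}
Both sets are invariant under adding multiples of $\mathbf{1}=(1,\dots,1)$, because $\mathbf{1}\cdot x_l=1$ for all $l$. Section~\ref{sec:configuration} constructs an affine map for which the face $\sigma_j$ records which tests from a finite set $V$ are won by $j$. Section~\ref{sec:proof-reduction} shows that for a rich enough $V$ this record determines $\Phi_{k,j}(x)$ with the required accuracy.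

\section{A configuration that records the winners}\label{sec:configuration}

Let $V\subset\mathbb{R}^m_{>0}$ be a finite set with $|V|=d\ge1$. In $\mathbb{R}^{1+V}$, with coordinates $\xi_0$ and $(\xi_a)_{a\in V}$ and with basis vectors $e_a$ for the latter, let $H\cong\mathbb{R}^d$ be the affine hyperplane $\xi_0+\sum_a\xi_a=1$. Let $\Delta_N$ have the vertices
\[
u_{a,t}\quad(a\in V,\ 1\le t\le r-1)\qquad\text{and}\qquad z_i\quad(i\in[m]),
\]
so that $N+1=(r-1)d+m$. Put $p_i=\big(1,(a_i)_{a\in V}\big)\in\mathbb{R}^{1+V}$, with coordinate sum $n_i=1+\sum_{a\in V}a_i>0$, and define the affine map $f_V\colon\Delta_N\to H$ by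
\[
f_V(u_{a,t})=e_a,\qquad f_V(z_i)=p_i/n_i .
\]
Positivity of the tests is used only to make $n_i$ positive. For a face $\sigma$ let
\[
M(\sigma)=\{a\in V:\ u_{a,t}\notin\sigma\text{ for all }t\}
\]
be the set of tests \emph{missed} by $\sigma$. A point $P\in H$ lies in $f_V(\sigma)$ if and only if it is a nonnegative combination of the vectors $p_i$ with $z_i\in\sigma$ and $e_a$ with $a\notin M(\sigma)$: rewritten in terms of the points $p_i/n_i$ and $e_a$ of $H$, such a combination has coefficients whose sum is the coordinate sum of $P$, which is $1$.

The combination $\sum_ix_{j,i}\,p_i$ has $\xi_0$-coordinate $1$ and $\xi_a$-coordinate $a\cdot x_j$, the score of $x_j$. To reach a common point, the faces must equalize their scores; a vertex $u_{a,t}$ can only raise the score in test $a$; and as in Example~\ref{ex:pigeonhole} there are only $r-1$ such vertices. So the losers of a test need them, and a strict winner gets none.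

\begin{lemma}\label{lem:sandwich}
For every Tverberg tuple $(\sigma_1,\dots,\sigma_r)$ for $f_V$ there is $x\in\mathcal{Y}$ with
\[
V\cap D_j(x)\ \subseteq\ M(\sigma_j)\ \subseteq\ \overline{D}_j(x)\qquad\text{for all }j\in[r].
\]
\end{lemma}

\begin{proof}
First, every $a\in V$ is missed by at least one $\sigma_l$, since $r$ disjoint faces cannot each contain one of the $r-1$ vertices $u_{a,1},\dots,u_{a,r-1}$.

Let $P\in\bigcap_jf_V(\sigma_j)$, and for each $j$ write
\[
P=\sum_{i\in[m]}s_{j,i}\,p_i+\sum_{a\in V}\beta_{j,a}\,e_a,\qquad s_{j,i},\ \beta_{j,a}\ge0,
\]
with $s_{j,i}=0$ if $z_i\notin\sigma_j$ and $\beta_{j,a}=0$ if $a\in M(\sigma_j)$. The $\xi_0$-coordinate gives $P_0=\sum_is_{j,i}$ for every $j$. If $P_0=0$, then all $s_{j,i}$ vanish; as $P\ne0$, there is $a$ with $P_a>0$, so $\beta_{j,a}=P_a>0$ for all $j$ and no face misses $a$, contrary to the first observation. Hence $P_0>0$. Put $x_j=(s_{j,i}/P_0)_{i\in[m]}\in\Delta^{[m]}$. The support of $x_j$ is contained in $\{i:z_i\in\sigma_j\}$, and these sets are pairwise disjoint, so $x\in\mathcal{Y}$. The $\xi_a$-coordinate gives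
\[
P_a/P_0=a\cdot x_l+\beta_{l,a}/P_0\ \ge\ a\cdot x_l\qquad\text{for all }l,
\]
with equality if $a\in M(\sigma_l)$. For $a\in M(\sigma_j)$ we obtain $a\cdot x_j=P_a/P_0\ge a\cdot x_l$ for all $l$, which is the second inclusion. For the first, let $a\in V\cap D_j(x)$ and choose $l$ with $a\in M(\sigma_l)$. By the second inclusion $a\cdot x_l\ge a\cdot x_j$, and since $j$ wins $a$ strictly, $l=j$.
\end{proof}

\begin{remark}\label{rem:converse}
Every $x\in\mathcal{Y}$ comes from a Tverberg tuple, so the construction is not vacuous. For each $a$ choose $j(a)$ with $a\in\overline{D}_{j(a)}(x)$ and give one vertex $u_{a,t}$ to each $\sigma_l$ with $l\ne j(a)$; add to $\sigma_l$ the vertices $z_i$ with $i\in\operatorname{supp}x_l$. With $\lambda_a=\max_ja\cdot x_j$, the vector $(1,(\lambda_a)_a)=\sum_ix_{l,i}\,p_i+\sum_a(\lambda_a-a\cdot x_l)e_a$, divided by its coordinate sum, lies in $f_V(\sigma_l)$ for every $l$.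
\end{remark}

\section{The case of two faces}\label{sec:example}

A counterexample with $N=N_c$ needs $r\ge6$ and is out of reach of hand computation, but Proposition~\ref{prop:reduction} holds for all $r$, and its mechanism is fully visible for $r=2$, $m=3$, $c=2$. Here $N=d+2=N_2-1$, so there is no conflict with Theorem~\ref{thm:known}.

A point $x=(x_1,x_2)\in\mathcal{Y}_{2,3}$ is determined by $y=x_1-x_2$, whose positive and negative parts are $x_1$ and $x_2$. The vectors $y$ form a hexagon around the origin in the plane $L=\mathbf{1}^\perp\subset\mathbb{R}^3$, and we parametrize it by the angle $\theta$ of $y$ in $L$. Swapping $x_1$ and $x_2$ replaces $\theta$ by $\theta+\pi$. By \eqref{eq:Phi}, a map $\Phi$ is given by two functions $\Phi_{1,1},\Phi_{2,1}$ of $\theta$ that change sign under $\theta\mapsto\theta+\pi$ and have no common zero. The maps used later have no formula, so we take a nonlinear one: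
\[
\Phi_{1,1}=\cos3\theta,\qquad\Phi_{2,1}=\sin3\theta,\qquad\Phi_{k,2}=-\Phi_{k,1}.
\]
For every $\theta$ one of the four numbers $\pm\cos3\theta$, $\pm\sin3\theta$ is at least $\mu=1/\sqrt2$.

If the projection of a test $a$ to $L$ is nonzero and has angle $\alpha$, then $a\cdot x_1-a\cdot x_2$ has the sign of $\cos(\theta-\alpha)$. Let $V$ consist of $25$ positive vectors with angles $2\pi i/25$, $0\le i<25$; they exist because we may add multiples of $\mathbf{1}$. We identify tests with their angles. Then $f_V$ is given by $28$ points in $\mathbb{R}^{25}$, and Lemma~\ref{lem:sandwich} attaches to a Tverberg pair an angle $\theta$ such that $M(\sigma_1)$ contains all tests in the open half circle centered at $\theta$ and lies in the closed half circle centered at $\theta$; the same holds for $M(\sigma_2)$ and $\theta+\pi$.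

Call a face $\sigma$ \emph{$1$-bad} if $M(\sigma)$ lies in a closed half circle whose center $\theta'$ satisfies $\cos3\theta'\ge\mu$, and \emph{$2$-bad} if the same holds with $\sin3\theta'\ge\mu$. Enlarging a face shrinks $M(\sigma)$, so the faces that are not $k$-bad form a subcomplex $\Sigma_k$.

\emph{Every Tverberg pair has a bad face.} If $\cos3\theta\ge\mu$, then $\sigma_1$ is $1$-bad with $\theta'=\theta$. If $-\cos3\theta\ge\mu$, then $\cos3(\theta+\pi)\ge\mu$ and $\sigma_2$ is $1$-bad with $\theta'=\theta+\pi$. With the sine in place of the cosine we get a $2$-bad face in the two remaining cases.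

\emph{The two faces are not both $1$-bad.} Let $\sigma_1$ be $1$-bad with center $\theta'$ at angular distance $\eta\in[0,\pi]$ from $\theta$. The open half circle around $\theta$ minus the closed half circle around $\theta'$ is an open arc of length $\eta$. A test in it would belong to $M(\sigma_1)$ but not to the half circle around $\theta'$. So the arc contains no test, and $\eta\le2\pi/25<\pi/12$. Now $3\theta'$ is within $\pi/4$ of a multiple of $2\pi$, and $3\theta$ is within less than $\pi/4$ of $3\theta'$; hence $\cos3\theta>0$. If $\sigma_2$ were $1$-bad as well, the same argument would give $\cos3(\theta+\pi)>0$, that is, $\cos3\theta<0$. For $k=2$ replace ``multiple of $2\pi$'' by ``number congruent to $\pi/2$'' and the cosine by the sine.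

Two features carry over. The face $\sigma_1$ does not know $\theta$, but the set $M(\sigma_1)$ pins it down up to the mesh of $V$. And the gap between the condition ``$\ge\mu$'' at the witness $\theta'$ and the conclusion ``$>0$'' at the true $\theta$ absorbs the error. For $c=1$, where $N=d+2=N_1$, the construction cannot start, as Theorem~\ref{thm:known} requires: a continuous function on the circle that changes sign under $\theta\mapsto\theta+\pi$ has a zero.

\section{Proof of the reduction}\label{sec:proof-reduction}

Fix $\Phi$ as in Proposition~\ref{prop:reduction}. For each $x$ some component $(\Phi_{k,j}(x))_j\in W_r$ is nonzero, and a nonzero vector with coordinate sum zero has a positive coordinate. By compactness of $\mathcal{Y}$,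
\[
\mu=\min_{x\in\mathcal{Y}}\ \max_{k,j}\Phi_{k,j}(x)>0 .
\]
For $r=2$ a half circle determines its center. The substitute for general $r$ is that the cone $D_1(x)$ determines $x_1$ and the unordered family $x_2,\dots,x_r$, exactly the data on which $\Phi_{k,1}(x)$ depends. Since Lemma~\ref{lem:sandwich} yields only inclusions, we need this rigidity for an inclusion of cones. We use Farkas' lemma: if $v,v_1,\dots,v_n\in\mathbb{R}^m$ and $a\cdot v\ge0$ for every $a$ with $a\cdot v_1,\dots,a\cdot v_n\ge0$, then $v$ is a nonnegative combination of $v_1,\dots,v_n$.

\begin{lemma}\label{lem:rigid}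
If $x,x'\in\mathcal{Y}$ and $D_1(x)\subseteq\overline{D}_1(x')$, then $x'=\pi x$ for some $\pi\in\mathfrak{S}_r$ with $\pi(1)=1$.
\end{lemma}

\begin{proof}
The indicator vector $a^0$ of $\operatorname{supp}x_1$ satisfies $a^0\cdot x_1=1$ and $a^0\cdot x_l=0$ for $l\ne1$, so $a^0\in D_1(x)$. If $a\in\overline{D}_1(x)$, then $a+\epsilon a^0\in D_1(x)\subseteq\overline{D}_1(x')$ for all $\epsilon>0$, and $\overline{D}_1(x')$ is closed; hence $\overline{D}_1(x)\subseteq\overline{D}_1(x')$. By Farkas' lemma, for each $l\ne1$ there are $\gamma_{l,i}\ge0$ with
\[
x_1'-x_l'=\sum_{i\ne1}\gamma_{l,i}(x_1-x_i)=\Big(\sum_{i\ne1}\gamma_{l,i}\Big)x_1-\sum_{i\ne1}\gamma_{l,i}x_i .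
\]
Both ends are differences of nonnegative vectors with disjoint supports, and such a decomposition of a vector is unique. Therefore $x_1'=(\sum_i\gamma_{l,i})x_1$ and $x_l'=\sum_{i\ne1}\gamma_{l,i}x_i$. Coordinate sums in the first equation give $\sum_i\gamma_{l,i}=1$, so $x_1'=x_1$.

The sets $I_l=\{i:\gamma_{l,i}>0\}\subseteq\{2,\dots,r\}$, $l=2,\dots,r$, are nonempty. They are pairwise disjoint, because $i\in I_l\cap I_{l'}$ with $l\ne l'$ would put the nonempty set $\operatorname{supp}x_i$ into both $\operatorname{supp}x_l'$ and $\operatorname{supp}x_{l'}'$. So $r-1$ disjoint nonempty subsets of a set with $r-1$ elements are given, and each is a singleton $I_l=\{\tau(l)\}$ for a bijection $\tau$ of $\{2,\dots,r\}$. Then $x_l'=x_{\tau(l)}$, and $\pi=\tau^{-1}$, extended by $\pi(1)=1$, is the required permutation.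
\end{proof}

Only finitely many tests are available. Compactness turns the exact statement about all tests into an approximate statement about finitely many; this replaces the mesh computation of Section~\ref{sec:example} and is the reason why $d_0$ is not explicit.

\begin{lemma}\label{lem:finite}
There is a finite nonempty set $V_0\subset\mathbb{R}^m_{>0}$ such that for every $V\supseteq V_0$, all $x,x'\in\mathcal{Y}$ and all $j\in[r]$ the following holds: if $V\cap D_j(x)\subseteq\overline{D}_j(x')$, then $|\Phi_{k,j}(x)-\Phi_{k,j}(x')|<\mu$ for all $k$.
\end{lemma}

\begin{proof}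
If $\pi$ is a permutation with $\pi(j)=1$, then by \eqref{eq:Phi} and \eqref{eq:cones} the statement for $(x,x',j)$ is the statement for $(\pi x,\pi x',1)$. So let $j=1$. The set
\[
E=\big\{(x,x')\in\mathcal{Y}^2:\ |\Phi_{k,1}(x)-\Phi_{k,1}(x')|\ge\mu\text{ for some }k\big\}
\]
is closed in $\mathcal{Y}^2$, hence compact. Let $(x,x')\in E$. If $D_1(x)\subseteq\overline{D}_1(x')$, then Lemma~\ref{lem:rigid} and \eqref{eq:Phi} give $\Phi_{k,1}(x')=\Phi_{k,1}(\pi x)=\Phi_{k,1}(x)$ for all $k$, which is false on $E$. So there is $a\in D_1(x)\setminus\overline{D}_1(x')$, and after adding a multiple of $\mathbf{1}$ we have $a\in\mathbb{R}^m_{>0}$. For fixed $a$, the condition ``$a\in D_1(x)$ and $a\notin\overline{D}_1(x')$'' is given by strict inequalities and is open in $(x,x')$. Finitely many of these open sets cover $E$; let $V_0$ consist of the corresponding vectors $a$, or of one arbitrary positive vector if $E=\emptyset$. If $V\supseteq V_0$ and $V\cap D_1(x)\subseteq\overline{D}_1(x')$, then $(x,x')$ lies in none of the open sets, so $(x,x')\notin E$.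
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Let $d_0=|V_0|$ and $d\ge d_0$. Choose $V$ with $V_0\subseteq V\subset\mathbb{R}^m_{>0}$ and $|V|=d$, and let $f=f_V$; then $N=(r-1)d+m-1$. Call a face $\sigma$ \emph{$k$-bad} if there are $x'\in\mathcal{Y}$ and $j\in[r]$, a \emph{witness}, with
\[
\Phi_{k,j}(x')\ge\mu\qquad\text{and}\qquad M(\sigma)\subseteq\overline{D}_j(x').
\]
If $(x',j)$ is a witness, then so is $(\pi x',\pi(j))$ by \eqref{eq:Phi} and \eqref{eq:cones}; thus the index of the witness can be prescribed. If $\sigma\subseteq\sigma'$, then $M(\sigma')\subseteq M(\sigma)$, so $\sigma'$ is $k$-bad whenever $\sigma$ is. Hence the faces that are not $k$-bad form a subcomplex $\Sigma_k$.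

Let $(\sigma_1,\dots,\sigma_r)$ be a Tverberg tuple for $f$, and let $x$ be given by Lemma~\ref{lem:sandwich}.

\emph{Some face is not in $\bigcap_k\Sigma_k$.} By the definition of $\mu$ there are $k$ and $j$ with $\Phi_{k,j}(x)\ge\mu$, and $M(\sigma_j)\subseteq\overline{D}_j(x)$. So $(x,j)$ is a witness and $\sigma_j\notin\Sigma_k$.

\emph{For each $k$ some face is in $\Sigma_k$.} Suppose that all $\sigma_j$ are $k$-bad, and let $(x^{(j)},j)$ be a witness for $\sigma_j$. Then
\[
V\cap D_j(x)\subseteq M(\sigma_j)\subseteq\overline{D}_j(x^{(j)}),
\]
and Lemma~\ref{lem:finite} gives $\Phi_{k,j}(x)>\Phi_{k,j}(x^{(j)})-\mu\ge0$. This holds for all $j$ and contradicts $\sum_j\Phi_{k,j}(x)=0$.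

So $(f;\Sigma_1,\dots,\Sigma_c)$ is a counterexample. For stability, let $\sigma_1,\dots,\sigma_r$ be disjoint nonempty faces that do not form a Tverberg tuple for $f$. The function $\max_{j,l}|f(y_j)-f(y_l)|$ on the compact set $\sigma_1\times\dots\times\sigma_r$ has a positive minimum; let $\eta>0$ be the least of these minima over the finitely many such tuples (and $\eta=1$ if there are none). If an affine map $f'$ differs from $f$ by less than $\eta/2$ at every vertex, then it does so at every point, and the function stays positive for $f'$. Thus every Tverberg tuple for $f'$ is one for $f$. Both properties proved above are statements about all Tverberg tuples, so they hold for $f'$ with the same complexes $\Sigma_k$.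
\end{proof}

\section{The critical dimension and the proof of Theorem~\ref{thm:A}}\label{sec:obstruction}

The equation $(r-1)d+m-1=N_c$ means $m=(c+1)(r-1)+1$, and then $\dim\mathcal{Y}_{r,m}=m-r=c(r-1)$ equals the dimension $n$ of $W=W_r^{\oplus c}$. We need an equivariant map from an $n$-dimensional complex to the $(n-1)$-sphere $S(W)$.

Let $G$ be a finite group. A \emph{finite free $G$-CW complex} is a finite CW complex $X$ on which $G$ acts so that the cells are permuted freely and $g$ composed with the characteristic map of a cell $e$ may serve as the characteristic map of $ge$. The complex $\mathcal{Y}_{r,m}$ is an example, and a free $G$-CW complex is a free $K$-CW complex for each subgroup $K\le G$. Let $X^{(i)}$ be the $i$-skeleton. Freeness allows maps to be built one orbit at a time: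

\medskip
\noindent\textbf{Extension principle.} \emph{Let $\varphi\colon X^{(i)}\to S$ be a $G$-map. Suppose that $\varphi\alpha$ is null-homotopic for the attaching map $\alpha\colon S^i\to X^{(i)}$ of one representative $e$ of each orbit of $(i+1)$-cells. Then $\varphi$ extends to a $G$-map on $X^{(i+1)}$.}
\medskip

\noindent Indeed, extend $\varphi$ over $e$ by a null-homotopy and define it on $ge$ by $\varphi(gy)=g\varphi(y)$; this is unambiguous since $ge\ne e$ for $g\ne1$. In the same way a $G$-map on $X^{(0)}$ is defined by arbitrary values on orbit representatives. Every map $S^i\to S^{n-1}$ with $i\le n-2$ is null-homotopic, so a $G$-map $X^{(n-1)}\to S(W)$ always exists. In particular, for $r\le m\le(c+1)(r-1)$ the map $\Phi$ exists for every $r$, in agreement with Example~\ref{ex:pigeonhole}. For $m=(c+1)(r-1)+1$ and $r$ a prime power it does not exist, since Proposition~\ref{prop:reduction} would contradict Theorem~\ref{thm:known}. So the last step, from $X^{(n-1)}$ to $X^{(n)}$, is where the arithmetic of $r$ decides.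

This step is controlled by equivariant obstruction theory \cite[Sect.~II.3]{tD}, which we recall in the form needed. Let $W$ be an orthogonal representation of $G$ of dimension $n\ge3$, so that $S=S(W)$ is simply connected and $A=\pi_{n-1}(S)\cong\mathbb{Z}$ is the group of free homotopy classes of maps $S^{n-1}\to S$, a $G$-module. Let $X$ be a finite free $G$-CW complex of dimension at most $n$ with cellular chain complex $C_*(X)$. For $K\le G$ let $H^*_K(X;A)$ be the cohomology of the cochain complex $\operatorname{Hom}_{\mathbb{Z}[K]}(C_*(X),A)$. A $K$-map $\varphi\colon X^{(n-1)}\to S$ defines the cocycle that sends an oriented $n$-cell with attaching map $\alpha$ to the class of $\varphi\alpha$ in $A$. Its class $o_K\in H^n_K(X;A)$, the \emph{primary obstruction}, does not depend on $\varphi$, and $o_K=0$ if and only if there is a $K$-map $X\to S$.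

\begin{proposition}[\"Ozaydin's theorem]\label{prop:ozaydin}
Let $r\ge2$ not be a prime power, $c\ge1$, and let $X$ be a finite free $\mathfrak{S}_r$-CW complex with $\dim X\le c(r-1)$. Then there is an $\mathfrak{S}_r$-map $X\to S(W_r^{\oplus c})$.
\end{proposition}

\begin{proof}
Let $G=\mathfrak{S}_r$, $W=W_r^{\oplus c}$, $n=c(r-1)$. Since $2,3,4,5$ are prime powers, $r\ge6$ and $n\ge5$. The plan is to show that $o_G$ is killed by integers with greatest common divisor $1$, one for each prime.

Let $K\le G$. A $G$-equivariant cochain is $K$-equivariant, which defines the restriction $\operatorname{res}\colon H^n_G\to H^n_K$. Computing $o_G$ and $o_K$ from the same $G$-map on $X^{(n-1)}$ gives the same cocycle, so $\operatorname{res}\,o_G=o_K$. In the other direction, for a $K$-equivariant cochain $\zeta$ put $\operatorname{tr}\zeta=\sum_{gK\in G/K}g\,\zeta\,g^{-1}$. The term $g\zeta g^{-1}$ depends only on the coset $gK$, conjugation by an element of $G$ permutes the terms, and $g$ commutes with the cellular boundary. So $\operatorname{tr}$ induces a homomorphism $H^n_K\to H^n_G$, the transfer. If $\zeta$ is $G$-equivariant, each term equals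 $\zeta$; hence $\operatorname{tr}\circ\operatorname{res}$ is multiplication by $[G:K]$, and
\[
[G:K]\,o_G=\operatorname{tr}(o_K).
\]

Let $p$ be a prime dividing $|G|$ and $K_p$ a Sylow $p$-subgroup. The size of an orbit of $K_p$ on $[r]$ divides $|K_p|$ and so is a power of $p$. As $r$ is not a power of $p$, there is an orbit $O\subsetneq[r]$. The vector $w\in W_r$ with entries $r-|O|$ on $O$ and $-|O|$ off $O$ is nonzero and fixed by $K_p$. The constant map to $(w,0,\dots,0)/|w|$ is a $K_p$-map $X\to S(W)$, so $o_{K_p}=0$ and $[G:K_p]\,o_G=0$. No prime divides all the indices $[G:K_p]$: a prime dividing one of them divides $|G|$, and $p$ does not divide $[G:K_p]$. Therefore $o_G=0$.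
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $m=(c+1)(r-1)+1$. Then $\dim\mathcal{Y}_{r,m}=c(r-1)$, and Proposition~\ref{prop:ozaydin} gives an $\mathfrak{S}_r$-map $\mathcal{Y}_{r,m}\to S(W_r^{\oplus c})$. Proposition~\ref{prop:reduction} yields, for all $d\ge d_0$, a stable counterexample with $N=(r-1)d+(c+1)(r-1)=N_c$.
\end{proof}

\section{An equivariant map of degree zero and the proof of Theorem~\ref{thm:B}}\label{sec:degree}

For $N=N_c+b$ the complex $\mathcal{Y}_{r,m}$ has dimension $n+b$, and the primary obstruction no longer decides the existence of a map. All higher obstructions can be removed at once if $S(W)$ has an equivariant self-map that is null-homotopic when the action is forgotten: composing with it makes every attaching map null-homotopic. We construct such a map by changing the degree of the identity along orbits.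

Recall that a self-map of a sphere $S$ of dimension at least $1$ has a degree, which is invariant under homotopy and multiplicative under composition; an orthogonal transformation $Q$ has degree $\det Q$; and by Hopf's theorem a map of degree $0$ is null-homotopic. The degree is additive in the following sense. Let $g\colon S\to S$ be constant with value $y$ on a closed geodesic ball $B'$, let $\beta\colon S\to S$ be constant with value $y$ outside the interior of $B'$, and let $g'$ equal $\beta$ on $B'$ and $g$ elsewhere. Then $\deg g'=\deg g+\deg\beta$.

An equivariant modification at a point $q$ has to be repeated at all points of its orbit, so it changes the degree by a multiple of the orbit size. Free orbits have size $r!$, which is useless; the smallest orbits have sizes $\binom rs$.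

\begin{lemma}\label{lem:modify}
Let $r\ge2$, $c\ge2$, $G=\mathfrak{S}_r$, $W=W_r^{\oplus c}$ and $S=S(W)$. For every $G$-map $g\colon S\to S$, every $1\le s\le r-1$ and every $\varepsilon\in\{1,-1\}$ there is a $G$-map $g'\colon S\to S$ with $\deg g'=\deg g+\varepsilon\binom rs$.
\end{lemma}

\begin{proof}
Let $w\in W_r$ have entries $r-s$ on $[s]$ and $-s$ elsewhere, and let $q=(w,0,\dots,0)/|w|\in S$. The two values have opposite signs, so the stabilizer of $q$ is the group $L\cong\mathfrak{S}_s\times\mathfrak{S}_{r-s}$ of permutations preserving $[s]$, and the orbit of $q$ has $|G/L|=\binom rs$ points. A vector of $W_r$ fixed by $L$ is constant on $[s]$ and on its complement and has sum zero, so it is a multiple of $w$. Hence the fixed space $W^L$ has dimension $c\ge2$.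

Write points of $S$ in polar coordinates about $q$ as $(\theta,v)=\cos\theta\,q+\sin\theta\,v$ with $\theta\in[0,\pi]$ and $v$ a unit vector orthogonal to $q$. An element $h\in L$ acts by $h(\theta,v)=(\theta,hv)$. Let $B_\rho=\{\theta\le\rho\}$, and choose $\delta\in(0,\pi/2)$ so small that $B_{2\delta}\cap hB_{2\delta}=\emptyset$ for $h\in G\setminus L$. Then the balls $hB_{2\delta}$, $hL\in G/L$, are pairwise disjoint.

\emph{Step 1: making $g$ constant near the orbit.} For $t\in[0,1]$ let $\lambda_t(\theta)=(1-t)\theta+t\max(0,2\theta-2\delta)$ on $[0,2\delta]$; then $\lambda_t(0)=0$ and $\lambda_t(2\delta)=2\delta$. Define $\Lambda_t\colon S\to S$ by $h(\theta,v)\mapsto h(\lambda_t(\theta),v)$ on $hB_{2\delta}$ and as the identity elsewhere. It is well defined because $L$ acts only on $v$, it is continuous and $G$-equivariant, and $\Lambda_0=\mathrm{id}$. So $g_1=g\Lambda_1$ is a $G$-map of the same degree as $g$. It is constant on $hB_\delta$ with value $hy$, where $y=g(q)$. Since $g$ is equivariant and $L$ fixes $q$, we have $y\in W^L$.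

\emph{Step 2: inserting a map of degree $\varepsilon$.} Let $\beta_0(\theta,v)=(\min(\pi\theta/\delta,\pi),v)$. This map commutes with $L$ and equals $-q$ outside the interior of $B_\delta$. Interpolating linearly between $\min(\pi\theta/\delta,\pi)$ and $\theta$, two functions that fix $0$ and $\pi$, deforms $\beta_0$ to the identity, so $\deg\beta_0=1$. To glue it in, the value $-q$ must be moved to $y$ by a transformation that commutes with $L$ and has determinant $\varepsilon$. Choose an orthogonal transformation of $W^L$ carrying $-q$ to $y$; if its determinant is $-\varepsilon$, precompose it with the reflection of $W^L$ in a hyperplane containing $q$, which exists because $\dim W^L\ge2$. Extend the result by the identity on $(W^L)^\perp$ to an orthogonal map $Q$ of $W$. It commutes with $L$, since $L$ acts trivially on $W^L$ and preserves $(W^L)^\perp$, on which $Q$ is the identity.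

Let $g'$ equal $hQ\beta_0h^{-1}$ on $hB_\delta$ for $h\in G$, and $g_1$ elsewhere. The map $hQ\beta_0h^{-1}$ depends only on $hL$ because $Q\beta_0$ commutes with $L$, and it has the constant value $hy$ outside the interior of $hB_\delta$. So $g'$ is well defined, continuous and $G$-equivariant. Moreover $\deg(hQ\beta_0h^{-1})=\det(h)\cdot\varepsilon\cdot1\cdot\det(h^{-1})=\varepsilon$. Applying additivity to the $\binom rs$ disjoint balls one after another gives $\deg g'=\deg g+\varepsilon\binom rs$.
\end{proof}

The hypothesis $c\ge2$ is used only for the reflection. For $c=1$ the space $W^L$ is a line, $y=\pm q$, and $Q$ is forced, so the sign $\varepsilon$ is not at our disposal and the argument gives no analog of Theorem~\ref{thm:B}.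

\begin{lemma}\label{lem:degree0}
Let $r\ge2$ not be a prime power and $c\ge2$. There is an $\mathfrak{S}_r$-map $g_0\colon S(W_r^{\oplus c})\to S(W_r^{\oplus c})$ of degree $0$.
\end{lemma}

\begin{proof}
We claim that the numbers $\binom rs$, $0<s<r$, have greatest common divisor $1$. A prime $p\nmid r$ does not divide $\binom r1=r$. If $p\mid r$, write $r=p^\nu r'$ with $\nu\ge1$ and $p\nmid r'$; here $r'>1$ because $r$ is not a power of $p$, so $0<p^\nu<r$. Comparing the coefficients of $T^{p^\nu}$ in $(1+T)^r\equiv(1+T^{p^\nu})^{r'}\pmod p$ gives $\binom r{p^\nu}\equiv r'\not\equiv0\pmod p$, a case of Lucas' theorem. This proves the claim, so there are integers $\kappa_s$ with $1+\sum_s\kappa_s\binom rs=0$. Start from the identity, of degree $1$, and for each $s$ apply Lemma~\ref{lem:modify} exactly $|\kappa_s|$ times with $\varepsilon$ the sign of $\kappa_s$.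
\end{proof}

For $r=6$ the binomial coefficients are $6,15,20,15,6$, and $1-6-15+20=0$: three modifications suffice. For $r=p^\nu$ the congruence $(1+T)^r\equiv1+T^r\pmod p$ shows that $p$ divides all $\binom rs$, and the modifications never leave the residue class of $1$ modulo $p$.

\begin{proposition}\label{prop:alldim}
Let $r\ge2$ not be a prime power and $c\ge2$. Every finite free $\mathfrak{S}_r$-CW complex $X$, of any dimension, admits an $\mathfrak{S}_r$-map $X\to S(W_r^{\oplus c})$.
\end{proposition}

\begin{proof}
We construct equivariant maps $\varphi_i\colon X^{(i)}\to S(W_r^{\oplus c})$ by induction on $i$. The map $\varphi_0$ exists by freeness. Given $\varphi_i$, consider the equivariant map $g_0\varphi_i$. By Hopf's theorem $g_0$ is null-homotopic, not necessarily equivariantly, so $g_0\varphi_i\alpha$ is null-homotopic for every attaching map $\alpha\colon S^i\to X^{(i)}$. The extension principle, which asks only for ordinary null-homotopies, extends $g_0\varphi_i$ to an equivariant map $\varphi_{i+1}$ on $X^{(i+1)}$. The map on the lower skeleta changes at every step, but $X$ is finite-dimensional, so the process ends with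 $\varphi_{\dim X}$.
\end{proof}

For $c\ge2$ this contains Proposition~\ref{prop:ozaydin}, so obstruction theory is needed only for $c=1$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Apply Proposition~\ref{prop:alldim} to $X=\mathcal{Y}_{r,m}$ with $m=(c+1)(r-1)+1+b$, and then Proposition~\ref{prop:reduction}. This gives stable counterexamples for all $d\ge d_0$ with $N=(r-1)d+m-1=N_c+b$. For the last assertion, given a constant $\kappa$, choose $b\ge0$ with $(r-1)(c+1)+b\ge\kappa$; the counterexamples then satisfy $N\ge(r-1)d+\kappa$.
\end{proof}

\begin{thebibliography}{9}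

\bibitem{BFZ}
Pavle V. M. Blagojevi\'c, Florian Frick, G\"unter M. Ziegler,
\emph{Tverberg plus constraints}, arXiv:1401.0690 (2014).

\bibitem{tD}
T. tom Dieck, \emph{Transformation Groups}, de Gruyter, 1987.

\end{thebibliography}
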